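\title{The smallest singular value of a shifted random matrix with bounded entry densities}

\begin{abstract}
Let $A$ be a real $n\times n$ random matrix with independent centered entries of variance at most $1$ and densities bounded by $K$. We prove that for every non-random complex matrix $M$ and every $t>0$ the Hilbert--Schmidt norm of $(A+M)^{-1}$ exceeds $\sqrt n/t$ with probability at most $Ct$, where $C$ depends only on $K$. In particular $\mathbb{P}\{s_{\min}(A+M)\le t n^{-1/2}\}\le Ct$ uniformly in $n$ and $M$. The proof distributes the probability among the columns by weights that sum to one, and controls the total by a second family of weights built from principal minors.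
\end{abstract}

\section{The question and the result}\label{sec:intro}

For an $n\times n$ complex matrix $B$ let
\[
s_{\min}(B)=\min\{|Bx| : x\in\mathbb{C}^n,\ |x|=1\},
\]
where $|\cdot|$ is the Euclidean norm. This is the square root of the smallest eigenvalue of $B^*B$; for real $B$ the minimum may be taken over real unit vectors. It vanishes exactly when $B$ is singular, and otherwise equals $1/\|B^{-1}\|$. A bound on $\mathbb{P}\{s_{\min}(A+M)\le\varepsilon\}$ therefore says how likely a fixed matrix $M$ is to be nearly singular after the noise $A$ has been added to it. The following question is posed in \cite{Tik}.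

\begin{quote}
Let $\xi$ be a real random variable with zero mean, unit variance and bounded density, and let $A$ be an $n\times n$ matrix whose entries are independent copies of $\xi$. Is it true that for every non-random $n\times n$ matrix $M$
\[
\mathbb{P}\{s_{\min}(A+M)\le t\,n^{-1/2}\}\le Ct,\qquad t>0,
\]
where $C$ depends only on the distribution of $\xi$, and not on $n$ or $M$?
\end{quote}

The answer is yes. We prove a slightly stronger statement, in which $\|T\|_{HS}=(\sum_{i,j}|T_{ij}|^2)^{1/2}$ is the Hilbert--Schmidt norm.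

\begin{theorem}\label{thm:main}
Let $A$ be a real $n\times n$ matrix with independent, not necessarily identically distributed, entries such that $\mathbb{E}A_{ij}=0$, $\mathbb{E}A_{ij}^2\le1$, and each $A_{ij}$ has a density bounded by $K$. Then for every fixed $M\in\mathbb{C}^{n\times n}$ and all $t>0$,
\[
\mathbb{P}\{\|(A+M)^{-1}\|_{HS}\ge\sqrt n/t\}\le Ct,\qquad\text{hence}\qquad \mathbb{P}\{s_{\min}(A+M)\le tn^{-1/2}\}\le Ct,
\]
where $C$ depends only on $K$.
\end{theorem}

The matrix $A+M$ is almost surely invertible (Section~\ref{sec:tools}), and $\|B^{-1}\|_{HS}\ge\|B^{-1}\|=1/s_{\min}(B)$, so the second bound follows from the first. The case of identically distributed entries answers the question, with $C$ depending only on the supremum of the density of $\xi$.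

\subsection*{The case $n=1$} Here the estimate reads $\mathbb{P}\{|\xi-a|\le t\}\le Ct$ for all $a$, and it holds with $C=2K$. This case shows two things. First, the density hypothesis is necessary. If the estimate holds for all $n,M,t$, then the law $\mu$ of $\xi$ gives every interval at most $C/2$ times its length; covering by intervals, $\mu$ is dominated by $C/2$ times Lebesgue measure, so $\xi$ has a density bounded by $C/2$. Second, the power of $t$ cannot be raised uniformly in $M$: Chebyshev's inequality gives $\mathbb{P}\{|\xi|\le2\}\ge3/4$, and for $t\le1$ the segment $[-2,2]$ is covered by at most $3/t$ intervals of length $2t$, one of which has mass at least $t/4$.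

\subsection*{The scale $n^{-1/2}$} Let $d_j$ be the distance from the $j$-th column of $B=A+M$ to the span of the other columns. Given the other columns, $d_j$ is the modulus of one linear form in the $j$-th column, so $\mathbb{P}\{d_j\le t\}\le Ct$; and $1/d_j$ is the length of the $j$-th row of $B^{-1}$ (both facts are proved below). Heuristically, when $s=s_{\min}(B)$ is very small, $B^{-1}\approx s^{-1}vw^*$ for unit vectors $v,w$, so $d_j\approx s/|v_j|$. If $v$ is spread evenly, $|v_j|\approx n^{-1/2}$, then $s\le tn^{-1/2}$ means that all $d_j$ are at most about $t$ at once, an event of probability at most $Ct$. This suggests the answer yes.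

The reason for doubt is that a shift $M$ of unrestricted size can change the shape of $v$. The worst scenario is that of a random \emph{diagonal} matrix with independent entries uniform on $[-1,1]$: then $s_{\min}=\min_j d_j$ with independent $d_j$, and $\mathbb{P}\{s_{\min}\le tn^{-1/2}\}=1-(1-tn^{-1/2})^n$ behaves like $\sqrt n\,t$ as $t\to0$. Each column has its own way of making the matrix singular, and the $n$ probabilities add up. Theorem~\ref{thm:main} says that with noise in every entry no shift can imitate this behavior.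

Section~\ref{sec:column} reduces the problem to one column at a time. Section~\ref{sec:model} carries out the whole argument for a Gaussian matrix with $M=0$ and lists what is missing in general; Sections~\ref{sec:minors}--\ref{sec:local} supply it, and Section~\ref{sec:end} assembles the proof.

\section{Conventions and one linear form}\label{sec:tools}

The letter $C$ denotes constants that depend only on $K$ and may change from line to line; we assume $K\ge1$. We write $[n]=\{1,\dots,n\}$, $\|T\|$ for the operator norm, and $z\cdot X=\sum_lz_lX_l$ for the bilinear pairing, so that $u^*X=\bar u\cdot X$. Recall that $\|T\|_{HS}^2$ is the sum of the squared singular values of $T$, and equals $\sum_l|Tq_l|^2$ for any orthonormal basis $(q_l)$. The only external input is the following theorem of Rudelson and Vershynin.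

\begin{theorem}[{\cite[Theorem 1.1]{RV}}]\label{thm:RV}
Let $X\in\mathbb{R}^d$ have independent coordinates with densities bounded by $K$, and let $P$ be the orthogonal projection onto a $k$-dimensional subspace. Then $PX$ has density at most $(C_0K)^k$ almost everywhere on that subspace, where $C_0$ is absolute. Equivalently, for orthonormal $q_1,\dots,q_k\in\mathbb{R}^d$ the vector $(q_i\cdot X)_{i\le k}$ has density at most $(C_0K)^k$.
\end{theorem}

\begin{lemma}\label{lem:one}
Let $X\in\mathbb{R}^d$ have independent coordinates with densities bounded by $K$. For $0\ne z\in\mathbb{C}^d$, $c\in\mathbb{C}$ and $s>0$,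
\[
\mathbb{P}\{|z\cdot X-c|\le s\}\le Cs/|z| .
\]
If $|z|=1$, then for all $\beta,\Phi>0$,
\[
\mathbb{E}\,\frac1{\beta+\Phi|z\cdot X-c|^2}\le\frac C{\sqrt{\beta\Phi}} .
\]
\end{lemma}

\begin{proof}
Since $|\mathrm{Re}\,z|^2+|\mathrm{Im}\,z|^2=|z|^2$, after multiplying $z$ and $c$ by $1$ or by $-i$ we have $|\mathrm{Re}\,z|\ge|z|/\sqrt2$. As $X$ is real, the event implies $|(\mathrm{Re}\,z)\cdot X-\mathrm{Re}\,c|\le s$, and $(\mathrm{Re}\,z)\cdot X$ has density at most $\sqrt2\,C_0K/|z|$ by Theorem~\ref{thm:RV} with $k=1$. For the second claim, the integrand is at most $1/\beta$, and it exceeds $\lambda$ only if $|z\cdot X-c|\le(\lambda\Phi)^{-1/2}$. So the expectation is at most $\int_0^{1/\beta}C(\lambda\Phi)^{-1/2}\,d\lambda=2C(\beta\Phi)^{-1/2}$.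
\end{proof}

From now on $A$ and $M$ are as in Theorem~\ref{thm:main} and $B=A+M$. Let $B^{(ij)}$ be $B$ with row $i$ and column $j$ deleted. Almost surely $B$ and all $B^{(ij)}$ are invertible. Indeed, each determinant is a polynomial in the entries of $A$ whose top-degree part is the corresponding determinant of $A$, so it is a nonzero polynomial; its zero set in real space is Lebesgue null, and the entries of $A$ have a joint density. We work on this event throughout.

\section{Removing a column}\label{sec:column}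

Let $N=B^{-1}$ have rows $N_1,\dots,N_n$, and put
\[
\varphi=\|N\|_{HS}^2=\sum_j|N_j|^2,\qquad p_j=|N_j|^2/\varphi .
\]
With $\Phi=n/t^2$, Theorem~\ref{thm:main} asserts that $\mathbb{P}\{\varphi\ge\Phi\}\le C\sqrt{n/\Phi}$. A union bound over $j$ would count a nearly singular matrix once for every short distance $d_j$, that is, up to $n$ times. The weights $p_j$ sum to one and count it exactly once:
\begin{equation}\label{eq:split}
\mathbb{P}\{\varphi\ge\Phi\}=\sum_{j=1}^n\mathbb{E}\big[p_j1_{\{\varphi\ge\Phi\}}\big].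
\end{equation}
We estimate the $j$-th term by exposing the $j$-th column last.

Fix $j$. Let $B_j,A_j,M_j$ be the $j$-th columns, and let $B^{(j)}$ be the $n\times(n-1)$ matrix obtained from $B$ by deleting column $j$. It has rank $n-1$ and is independent of $A_j$. We write $\mathbb{E}_j$ for the conditional expectation given $B^{(j)}$, understood through Fubini's theorem: $B^{(j)}$ is fixed and we integrate over $A_j$. Singular vectors of $B^{(j)}$ are chosen after $B^{(j)}$ is fixed; the quantities in the resulting bounds do not depend on these choices and are functions of $B^{(j)}$ alone.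

Let $u$ be a unit vector with $u^*B_k=0$ for all $k\ne j$, and $b_0=u^*B_j$, so that $|b_0|=d_j$. Since $N_jB_k=0$ for $k\ne j$ and $N_jB_j=1$, we have $N_j=b_0^{-1}u^*$, hence $p_j=1/(|b_0|^2\varphi)$. This already gives a first bound. On $\{\varphi\ge\Phi\}$ we have $p_j\le\min(1,1/(\Phi|b_0|^2))\le2/(1+\Phi|b_0|^2)$, and $b_0=\bar u\cdot A_j+u^*M_j$, so Lemma~\ref{lem:one} yields
\begin{equation}\label{eq:crude}
\mathbb{E}_j\big[p_j1_{\{\varphi\ge\Phi\}}\big]\le C\Phi^{-1/2},\qquad \mathbb{P}\{\varphi\ge\Phi\}\le Cn\,\Phi^{-1/2}=C\sqrt n\,\sqrt{n/\Phi}.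
\end{equation}
This proves Theorem~\ref{thm:main} for $n\le6$. For large $n$ it loses a factor $\sqrt n$, and matches the behavior of the diagonal matrix of Section~\ref{sec:intro}. The waste is in the bound $p_j\le1$, since the average of the $p_j$ is $1/n$. To improve it we need the whole inverse in terms of $B^{(j)}$ and $B_j$.

Let $n\ge2$. Take a singular value decomposition $B^{(j)}=\sum_{k=1}^{n-1}s_kw_kv_k^*$ with $0<s_1\le\dots\le s_{n-1}$, and put $x_k=s_k^{-2}$, so $x_1\ge\dots\ge x_{n-1}>0$. The vectors $u,w_1,\dots,w_{n-1}$ form an orthonormal basis of $\mathbb{C}^n$. We view $v_k$ as a vector in $\mathbb{C}^n$ with $j$-th coordinate $0$; then $e_j,v_1,\dots,v_{n-1}$ is an orthonormal basis as well. Put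
\[
b_k=w_k^*B_j,\quad m_k=w_k^*M_j\ \ (k\ge1),\qquad m_0=u^*M_j,\qquad W=\sum_{k\ge1}\sqrt{x_k}\,v_kw_k^*,
\]
\[
y=e_j-WB_j=e_j-\sum_{k\ge1}\sqrt{x_k}\,b_kv_k,\qquad Z=|y|^2=1+\sum_{k\ge1}x_k|b_k|^2 .
\]
All these objects depend on $j$; we add the index $j$ when summing over it.

\begin{lemma}\label{lem:inverse}
We have $N=W+b_0^{-1}yu^*$ and $NN^*=WW^*+|b_0|^{-2}yy^*$. Consequently
\begin{equation}\label{eq:pj}
\frac1{p_j}=Z+|b_0|^2\sum_kx_k,\qquad\text{and}\qquad p_j1_{\{\varphi\ge\Phi\}}\le\frac2{Z+\Phi|b_0|^2}\quad(\Phi>0).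
\end{equation}
\end{lemma}

\begin{proof}
For $k\ne j$ we have $u^*B_k=0$ and $WB_k=\sum_lv_lv_l^*e_k=e_k$. Also $(W+b_0^{-1}yu^*)B_j=WB_j+y=e_j$. So $W+b_0^{-1}yu^*$ is the inverse of $B$. The cross terms in $NN^*$ vanish because $Wu=0$. Taking the trace, $\varphi=\sum_kx_k+Z/|b_0|^2$, and multiplying by $|b_0|^2$ gives the formula for $1/p_j$. Thus $1/p_j\ge Z$, and $1/p_j=|b_0|^2\varphi\ge\Phi|b_0|^2$ on the event; the average of two lower bounds is a lower bound.
\end{proof}

The numbers $b_0,\dots,b_{n-1}$ are the coordinates of $B_j$ in a basis fixed by $B^{(j)}$. The vector $A_j$ has independent centered coordinates of variance at most $1$, so $\mathbb{E}\,q^*A_j=0$ and $\mathbb{E}|q^*A_j|^2\le1$ for every unit vector $q$. Hence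
\begin{equation}\label{eq:second}
\mathbb{E}_j|b_k|^2\le1+|m_k|^2,\qquad k=0,1,\dots,n-1 .
\end{equation}

\section{The model case: Gaussian entries and $M=0$}\label{sec:model}

Let the entries of $A$ be standard Gaussian, $M=0$ and $n\ge3$. The basis $u,w_1,\dots,w_{n-1}$ can be taken real, and given $B^{(j)}$ the $b_k$ are independent standard Gaussians. In particular $b_0$ is independent of $Z$, so \eqref{eq:pj} and Lemma~\ref{lem:one} with $\beta=Z$ give
\[
\mathbb{E}_j\big[p_j1_{\{\varphi\ge\Phi\}}\big]\le C\Phi^{-1/2}\,\mathbb{E}_jZ^{-1/2}.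
\]
By \eqref{eq:split} it remains to prove that $\sum_j\mathbb{E}Z_j^{-1/2}\le C\sqrt n$.

\subsection*{First attempt} The identity $\sum_jp_j=1$ can be used a second time, now as information about the matrices $B^{(j)}$. Put $S=\sum_kx_k$. By \eqref{eq:pj}, $\mathbb{E}_j[1/p_j]=1+2S_j$, and Jensen's inequality gives $\mathbb{E}_jp_j\ge(1+2S_j)^{-1}$. Summing over $j$, we get $\sum_j\mathbb{E}(1+2S_j)^{-1}\le1$, and by Cauchy--Schwarz $\sum_j\mathbb{E}(1+2S_j)^{-1/2}\le\sqrt n$. We would be done if $\mathbb{E}_jZ^{-1/2}\le C(1+2S)^{-1/2}$, that is, if $Z$ could be replaced by its mean $1+S$. This fails when a single $x_k$ dominates. In the limit $x_2,\dots,x_{n-1}\to0$ we have $Z=1+x_1b_1^2$, and since the Gaussian density is at least $c=(2\pi e)^{-1/2}$ on $[0,1]$,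
\[
\mathbb{E}(1+x_1b_1^2)^{-1/2}\ge c\int_0^1\frac{ds}{\sqrt{1+x_1s^2}}\ge\frac{c\,\log x_1}{2\sqrt{x_1}} .
\]
The logarithm reflects the divergence of $\mathbb{E}|b_1|^{-1}$ in one dimension.

\subsection*{What is true} In two dimensions $\mathbb{E}(b_1^2+b_2^2)^{-1/2}=\int_0^\infty e^{-\rho^2/2}d\rho=\sqrt{\pi/2}$ is finite. Put $\kappa=\sum_{k\ge2}x_k$. Since $x_{k-1}\ge x_k$, we have $Z\ge\frac12\sum_{k\ge2}x_k(b_{k-1}^2+b_k^2)$, and Jensen's inequality for $s\mapsto s^{-1/2}$ with the weights $x_k/\kappa$ gives $\mathbb{E}_jZ^{-1/2}\le\sqrt{\pi/\kappa}$. Together with $Z\ge1$ this yields $\mathbb{E}_jZ^{-1/2}\le4(1+3\kappa)^{-1/2}$ (consider $\kappa\le1$ and $\kappa>1$ separately). So we need weights that sum to one and produce $\kappa$ instead of $S$ in the Jensen step.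

\subsection*{Areas instead of lengths} The weight $p_j$ is the share of row $j$ in the total squared length of the rows of $N$, and one long direction can dominate a length. It cannot dominate an area. Let $H=NN^*$. The minor $\det H_{\{j,k\}}$ is the squared area of the parallelogram spanned by $N_j$ and $N_k$. Let $e_2(H)$ be the sum of all these minors, and $\pi_j=\frac1{2e_2(H)}\sum_{k\ne j}\det H_{\{j,k\}}$, so that $\sum_j\pi_j=1$. By Lemma~\ref{lem:inverse} the component of $N_k$ orthogonal to $N_j$ is the row $W_k$ of $W$, hence $\sum_{k\ne j}\det H_{\{j,k\}}=b_0^{-2}\|W\|_{HS}^2=b_0^{-2}S$. Moreover $2e_2(H)=(\mathrm{tr}\,H)^2-\mathrm{tr}\,H^2$, with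
\[
\mathrm{tr}\,H=S+b_0^{-2}Z,\qquad \mathrm{tr}\,H^2=\sum_kx_k^2+2b_0^{-2}\sum_kx_k^2b_k^2+b_0^{-4}Z^2 .
\]
Writing $e_2(x)=\sum_{k<l}x_kx_l$, we get $e_2(H)=e_2(x)+b_0^{-2}(SZ-\sum_kx_k^2b_k^2)$, that is,
\[
\frac1{2\pi_j}=1+\frac{e_2(x)}{S}\,b_0^2+\sum_k\frac{x_k(S-x_k)}{S}\,b_k^2 .
\]
The coefficient of $b_1^2$ is now $x_1\kappa/(x_1+\kappa)\le\kappa$: the dominant direction has been cut down to the size of the tail. The conditional mean of the right side is $1+3e_2(x)/S\le1+3\kappa$, because $e_2(x)=\sum_{l\ge2}x_l\sum_{k<l}x_k\le\kappa S$. As before, $\sum_j\mathbb{E}(1+3\kappa_j)^{-1}\le2$, and therefore $\sum_j\mathbb{E}Z_j^{-1/2}\le4\sqrt{2n}$. This proves Theorem~\ref{thm:main} in the model case.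

\subsection*{What changes in general} Three things.
\begin{enumerate}
\item The forms $b_k$ are complex and not independent. Theorem~\ref{thm:RV} replaces independence, at the cost of using more directions: $r$-dimensional volumes with $r=6$ replace areas.
\item By \eqref{eq:second} the Jensen step produces a quantity $g_j$ that contains the shifts $|m_k|^2$. The upper bound must then show a matching gain when the shifts are large. It comes from Chebyshev's inequality: $b_0$ and the $b_k$ are small only if the noise cancels the shift.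
\item This gain is false when the normal vector $u$ is concentrated on one coordinate, as it is for a diagonal matrix. Such vectors have to be shown to be rare.
\end{enumerate}

\section{Weights from principal minors}\label{sec:minors}

In this section $1\le r\le n-1$. Let $e_r(x)$ be the $r$-th elementary symmetric polynomial of a list $x$, with $e_0=1$, and let $x_{\setminus k}$ be the list with the $k$-th entry removed. For a Hermitian matrix $H$ let $e_r(H)$ be $e_r$ of its eigenvalues. We recall three facts.
\begin{itemize}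
\item $e_r(H)=\sum_{|I|=r}\det H_I$, the sum of the principal $r\times r$ minors: both sides are the coefficient of $\lambda^{n-r}$ in $\det(\lambda+H)$. The sum may be computed in any orthonormal basis.
\item The Gram determinant $\det(R_kR_l^*)_{k,l}$ of rows $R_k$ does not change when a multiple of one row is added to another.
\item For a diagonal matrix $D\ge0$ and a vector $z$, $\det(D+zz^*)=\prod_kD_k+\sum_k|z_k|^2\prod_{l\ne k}D_l$. For $D>0$ this is the formula $\det(D+zz^*)=\det D\,(1+z^*D^{-1}z)$, and the general case follows by continuity.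
\end{itemize}
Let $H=NN^*$, which is positive definite, and put
\[
\pi_j=\frac1{r\,e_r(H)}\sum_{I\ni j,\ |I|=r}\det H_I>0 .
\]
Each $I$ is counted $r$ times in the sum over $j$, so $\sum_j\pi_j=1$. For $r=1$ we recover $p_j$.

\begin{lemma}\label{lem:pi}
With $x=(x_1,\dots,x_{n-1})$,
\[
\frac1{r\pi_j}=1+\frac{e_r(x)}{e_{r-1}(x)}|b_0|^2+\sum_{k\ge1}\frac{x_k\,e_{r-1}(x_{\setminus k})}{e_{r-1}(x)}|b_k|^2 .
\]
\end{lemma}

\begin{proof}
For $I\ni j$, $\det H_I$ is the Gram determinant of the rows $N_k$, $k\in I$. By Lemma~\ref{lem:inverse}, $N_k=W_k+y_kN_j$ for $k\ne j$, and $W_kN_j^*=0$ because $Wu=0$. So $\det H_I=|b_0|^{-2}\det(WW^*)_{I\setminus j}$. The matrix $WW^*=\sum_kx_kv_kv_k^*$, restricted to the coordinates other than $j$, has eigenvalues $x_1,\dots,x_{n-1}$. Hence $\sum_{I\ni j}\det H_I=|b_0|^{-2}e_{r-1}(x)$.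

Now compute $e_r(H)$ in the basis $e_j,v_1,\dots,v_{n-1}$, indexed by $0,1,\dots,n-1$. There $H=D+zz^*$ with $D=\mathrm{diag}(0,x_1,\dots,x_{n-1})$, $|z_0|^2=|b_0|^{-2}$ and $|z_k|^2=|b_0|^{-2}x_k|b_k|^2$. Apply the third fact to each $H_I$ and sum; products that contain $D_0=0$ drop out, and
\[
e_r(H)=e_r(x)+|b_0|^{-2}\Big[e_{r-1}(x)+\sum_{k\ge1}x_k|b_k|^2e_{r-1}(x_{\setminus k})\Big].
\]
Divide by $|b_0|^{-2}e_{r-1}(x)$.
\end{proof}

The coefficients in this formula are capped by the tail of the sequence $x$.

\begin{lemma}\label{lem:sym}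
Let $x_1\ge\dots\ge x_d>0$, $1\le r\le d$, $\kappa=\sum_{k\ge r}x_k$ and $\tau_k=\min(x_k,\kappa)$. Then
\[
e_r(x)\le\kappa\,e_{r-1}(x),\qquad x_k\,e_{r-1}(x_{\setminus k})\le\tau_k\,e_{r-1}(x)\quad(1\le k\le d).
\]
\end{lemma}

\begin{proof}
Group the monomials of $e_r(x)$ by their largest index, which is at least $r$: $e_r(x)=\sum_{k\ge r}x_k\,e_{r-1}(x_1,\dots,x_{k-1})\le\kappa\,e_{r-1}(x)$. For the second inequality, the bound by $x_ke_{r-1}(x)$ holds since $e_{r-1}(x_{\setminus k})\le e_{r-1}(x)$, and this suffices for $k\ge r$, where $\tau_k=x_k$. For $k<r$ the entries of $x_{\setminus k}$ in positions $r-1,r,\dots$ are $x_r,x_{r+1},\dots$, so the first inequality, applied to $x_{\setminus k}$ with $r-1$ in place of $r$, gives $e_{r-1}(x_{\setminus k})\le\kappa\,e_{r-2}(x_{\setminus k})$. Finally $x_ke_{r-2}(x_{\setminus k})\le e_{r-1}(x)$, since the left side is the sum of the monomials of $e_{r-1}(x)$ that contain $x_k$.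
\end{proof}

For the sequence $x$ attached to $B^{(j)}$ let $\kappa_j=\sum_{k\ge r}x_k$, $\tau_k=\min(x_k,\kappa_j)$ and
\begin{equation}\label{eq:g}
g_j=1+\kappa_j(1+|m_0|^2)+\sum_{k\ge1}\tau_k(1+|m_k|^2).
\end{equation}
Equal singular values have equal $\tau_k$, so $g_j$ does not depend on the choice of singular vectors.

\begin{proposition}\label{prop:sumg}
$\displaystyle\sum_{j=1}^n\mathbb{E}\,g_j^{-1}\le r$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:pi} and~\ref{lem:sym}, $(r\pi_j)^{-1}\le1+\kappa_j|b_0|^2+\sum_k\tau_k|b_k|^2$, so $\mathbb{E}_j(r\pi_j)^{-1}\le g_j$ by \eqref{eq:second}. Jensen's inequality for $s\mapsto1/s$ gives $\mathbb{E}_j\pi_j\ge1/(rg_j)$. Take expectations and sum over $j$.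
\end{proof}

From now on $r=6$ and $n\ge7$. The goal is the bound $\mathbb{E}_j[p_j1_{\{\varphi\ge\Phi\}}]\le C\Phi^{-1/2}g_j^{-1/2}$, up to the error caused by localized $u$.

\section{Small ball estimates for blocks of six forms}\label{sec:small}

\subsection*{Several forms at once} A family of complex linear forms, evaluated on a real vector, is a real-linear map into $\mathbb{C}^6\cong\mathbb{R}^{12}$. Its operator norm, Hilbert--Schmidt norm and rank together force several singular values to be large, and Theorem~\ref{thm:RV} applies to the corresponding right singular vectors. Part (a) below says that one form and a block of six forms are small together about as rarely as if they were independent; part (b) gives negative moments.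

\begin{lemma}\label{lem:many}
Let $X\in\mathbb{R}^d$ have independent coordinates with densities bounded by $K$. Let $z_1,\dots,z_6\in\mathbb{C}^d$, $Qx=(z_k\cdot x)_{k\le6}$ and $c\in\mathbb{C}^6$.
\begin{enumerate}
\item[(a)] Suppose $|Qx|\le|x|$ for $x\in\mathbb{C}^d$ and $\sum_k|z_k|^2\ge5$. Then for $0\ne z_0\in\mathbb{C}^d$, $c_0\in\mathbb{C}$ and $s,t>0$,
\[
\mathbb{P}\{|z_0\cdot X-c_0|\le s,\ |QX-c|\le t\}\le C\frac s{|z_0|}\min(1,t^2).
\]
\item[(b)] If $z_1,\dots,z_6$ are orthonormal, then $\mathbb{P}\{|QX-c|\le t\}\le Ct^4$ for $t>0$. Hence $\mathbb{E}|QX-c|^{-3}\le C$ and $\mathbb{E}|QX-c|^{-1}\le C$.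
\end{enumerate}
\end{lemma}

\begin{proof}
Regard $Q$ as a real-linear map $\mathbb{R}^d\to\mathbb{R}^{12}$, with the real inner product $\langle\cdot,\cdot\rangle$ on the target. Then $\|Q\|_{HS}^2=\sum_l|Qe_l|^2=\sum_k|z_k|^2$.

(a) The bound $Cs/|z_0|$ is Lemma~\ref{lem:one}, so we must prove the bound $Cst^2/|z_0|$. As in that lemma we may assume $|\mathrm{Re}\,z_0|\ge|z_0|/\sqrt2$. Let $q_0=\mathrm{Re}\,z_0/|\mathrm{Re}\,z_0|$. To find directions orthogonal to $q_0$, put $Q'=Q(I-q_0q_0^T)$. Then $\|Q'\|\le1$, $\|Q'\|_{HS}^2=\|Q\|_{HS}^2-|Qq_0|^2\ge4$, and the rank is at most $12$. Its singular values $\sigma_1\ge\sigma_2\ge\cdots$ satisfy $4\le1+11\sigma_2^2$, so $\sigma_2^2\ge3/11$. Let $q_1,q_2$ and $f_1,f_2$ be the right and left singular vectors for $\sigma_1,\sigma_2$. The $q_i$ are orthogonal to the kernel of $Q'$, which contains $q_0$, so $q_0,q_1,q_2$ are orthonormal. For $i=1,2$,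
\[
\langle f_i,QX\rangle=\sigma_i\,(q_i\cdot X)+(q_0\cdot X)\langle f_i,Qq_0\rangle .
\]
On the event, $q_0\cdot X$ lies in a fixed interval of length at most $2\sqrt2\,s/|z_0|$, and $|\langle f_i,QX\rangle-\langle f_i,c\rangle|\le t$, so for each value of $q_0\cdot X$ the number $q_i\cdot X$ lies in an interval of length at most $2t/\sigma_2$. Thus $(q_i\cdot X)_{i=0,1,2}$ lies in a set of volume at most $Cst^2/|z_0|$, and its density is at most $(C_0K)^3$.

(b) Now $z_k\cdot x$ is the inner product of $x$ with $\bar z_k$, and the $\bar z_k$ are orthonormal, so $\|Q\|\le1$; also $\|Q\|_{HS}^2=6$. The singular values of $Q$ satisfy $6\le3+9\sigma_4^2$, so $\sigma_4^2\ge1/3$. On the event each $q_i\cdot X=\langle f_i,QX\rangle/\sigma_i$, $i\le4$, lies in a fixed interval of length at most $2t/\sigma_4$, so the probability is at most $(C_0K)^4(2t/\sigma_4)^4$. Then $\mathbb{E}|QX-c|^{-3}\le1+\int_1^\infty C\lambda^{-4/3}d\lambda\le C$, and $\rho^{-1}\le1+\rho^{-3}$ gives the last claim.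
\end{proof}

The value $r=6$ enters only through the two counting inequalities. For general $r$ they read $r-2\le1+(2r-1)\sigma_2^2$ and $r\le3+(2r-3)\sigma_4^2$, which are useful as soon as $r\ge4$.

\subsection*{Splitting a weighted sum into blocks} Lemma~\ref{lem:many} handles an unweighted sum of six terms $|b_k|^2$, while $Z$ is a weighted sum of many. In the model case we used consecutive pairs. That is not enough now: $g_j$ contains $\tau_k|m_k|^2$, so the blocks must cover each direction $k$ with total weight comparable to $\tau_k$. The cap on the weights is what makes this possible.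

\begin{lemma}\label{lem:blocks}
Let $x_1\ge\dots\ge x_d>0$, $d\ge r$, $\kappa=\sum_{k\ge r}x_k$ and $\theta_k=\min(x_k,\kappa/r)$. There are finitely many $r$-element sets $I_\alpha\subset[d]$ and numbers $\lambda_\alpha\ge0$ with $\theta=\sum_\alpha\lambda_\alpha1_{I_\alpha}$ and $\kappa/r\le\sum_\alpha\lambda_\alpha\le\kappa$.
\end{lemma}

\begin{proof}
Let $T=\sum_k\theta_k$. If $x_r\ge\kappa/r$, the first $r$ terms equal $\kappa/r$ and sum to $\kappa$. Otherwise $\theta_k=x_k$ for all $k\ge r$, and these terms sum to $\kappa$. So $T\ge\kappa$; also $T\le(r-1)\kappa/r+\kappa\le2\kappa$. The vector $(r/T)\theta$ lies in the polytope $\{a\in[0,1]^d:\sum_ka_k=r\}$, because $\theta_k\le\kappa/r\le T/r$. A point of this polytope with a non-integer coordinate has at least two of them; moving these two in opposite directions shows that the point is not extreme. So the extreme points are indicators of $r$-element sets, and, a polytope being the convex hull of its extreme points, $(r/T)\theta$ is a convex combination of them. Multiply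 by $T/r\in[\kappa/r,2\kappa/r]\subset[\kappa/r,\kappa]$.
\end{proof}

\subsection*{The gain from a large shift} The next lemma is the estimate for one block. The parameter $h$ measures the shift, and $\varrho$ is the norm of $u$ outside its largest coordinate.

\begin{lemma}\label{lem:block}
Let $X\in\mathbb{R}^n$ have independent coordinates with mean $0$, variance at most $1$ and densities bounded by $K$. Let $u,w_1,\dots,w_6\in\mathbb{C}^n$ be orthonormal, $m_0\in\mathbb{C}$, $m\in\mathbb{C}^6$, and put $b_0=m_0+u^*X$, $b=(m_k+w_k^*X)_{k\le6}$, $h^2=1+|m_0|^2+|m|^2$, $\varrho=(1-\max_i|u_i|^2)^{1/2}$. If $\varrho>0$, then for all $\gamma>0$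
\[
\mathbb{E}\,\frac1{|b|^2+\gamma^2|b_0|^2}\le\frac C\gamma\Big(\frac1h+\frac1{h^2\varrho}\Big).
\]
\end{lemma}

\begin{proof}
Call the integrand $Y$. If one of $|b_0|,|b|$ is of order $h$, the gain is immediate. On $\{|b_0|\ge h/4\}$ we have $Y\le(|b|^2+(\gamma h/4)^2)^{-1}\le2/(\gamma h|b|)$, and $\mathbb{E}|b|^{-1}\le C$ by Lemma~\ref{lem:many}(b) with $z_k=\bar w_k$. On $\{|b|\ge h/4\}$ we have $Y\le(h^2/16+\gamma^2|b_0|^2)^{-1}$, whose expectation is at most $C/(\gamma h)$ by Lemma~\ref{lem:one}.

It remains to treat $E=\{|b_0|<h/4,\ |b|<h/4\}$. Let $R=\max(|b|,\gamma|b_0|)$ and $F_\rho=\{R\le\rho\}=\{|b|\le\rho,\ |b_0|\le\rho/\gamma\}$. Since $Y\le R^{-2}=\int_R^\infty2\rho^{-3}d\rho$,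
\begin{equation}\label{eq:layer}
\mathbb{E}[Y1_{E'}]\le\int_0^\infty2\rho^{-3}\,\mathbb{P}(E'\cap F_\rho)\,d\rho
\end{equation}
for every event $E'$. Two integrals will occur:
\begin{equation}\label{eq:ints}
\int_0^\infty\rho^{-2}\min(1,\rho^2)\,d\rho=2,\qquad\int_0^\infty\rho^{-2}\min(h^{-2},\rho^2)\,d\rho=\frac2h .
\end{equation}
Lemma~\ref{lem:many}(a) with $z_0=\bar u$, $z_k=\bar w_k$ gives
\begin{equation}\label{eq:F}
\mathbb{P}(F_\rho)\le C\frac\rho\gamma\min(1,\rho^2),
\end{equation}
so $\mathbb{E}[Y1_E]\le C/\gamma$. This settles the case $h\le2$.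

Let $h>2$, and let $\zeta=(u^*X,w_1^*X,\dots,w_6^*X)$ be the noise. We have $|(m_0,m)|=\sqrt{h^2-1}\ge\frac{\sqrt3}2h$, and $|(b_0,b)|<\frac{\sqrt2}4h$ on $E$. So $|\zeta|\ge(\frac{\sqrt3}2-\frac{\sqrt2}4)h\ge h/2$ on $E$. This has probability $O(h^{-2})$, but we need the product of $h^{-2}$ with the small ball factor $\rho/\gamma$. To get it we split the coordinates of $X$ into two groups: one group is responsible for the large noise, and the other still randomizes $b_0$. For $G\subset[n]$ let $\zeta^G$ be the contribution to $\zeta$ of the coordinates in $G$. Each of its seven components has second moment at most $1$, so by Chebyshev's inequality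
\begin{equation}\label{eq:cheb}
\mathbb{P}\{|\zeta^G|\ge h/4\}\le112/h^2 .
\end{equation}

\emph{Case $\max_i|u_i|^2<1/4$.} Add coordinates to $G_1$ one by one until $\sum_{l\in G_1}|u_l|^2$ first reaches $1/4$; the sum is then below $1/2$. With $G_2=[n]\setminus G_1$, the restriction of $u$ to either group has norm at least $1/2$. On $E$ we have $|\zeta^{G_a}|\ge h/4$ for $a=1$ or $a=2$. Given the coordinates in $G_a$, Lemma~\ref{lem:one} applied to the other group bounds the probability of $|b_0|\le\rho/\gamma$ by $C\rho/\gamma$. With \eqref{eq:cheb} we get $\mathbb{P}(E\cap F_\rho)\le C\frac\rho\gamma h^{-2}$, and with \eqref{eq:F}, $\mathbb{P}(E\cap F_\rho)\le C\frac\rho\gamma\min(h^{-2},\rho^2)$. By \eqref{eq:layer} and \eqref{eq:ints}, $\mathbb{E}[Y1_E]\le C/(\gamma h)$.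

\emph{Case $|u_i|^2=\max_l|u_l|^2\ge1/4$.} Take the groups $\{i\}$ and $G=[n]\setminus\{i\}$, and let $X'$ be $X$ without coordinate $i$. Then $|\zeta^{\{i\}}|^2=X_i^2(|u_i|^2+\sum_k|w_{k,i}|^2)\le X_i^2$, since the bracket is the squared norm of the projection of $e_i$ onto the span of $u,w_1,\dots,w_6$. So $E\subset E_1\cup E_2$ with $E_1=\{|X_i|\ge h/4\}$ and $E_2=\{|\zeta^G|\ge h/4\}$.

For $E_2$: given $X'$, Lemma~\ref{lem:one} applied to $X_i$ bounds the probability of $|b_0|\le\rho/\gamma$ by $C\rho/(\gamma|u_i|)\le2C\rho/\gamma$. As in the first case, $\mathbb{P}(E_2\cap F_\rho)\le C\frac\rho\gamma\min(h^{-2},\rho^2)$ and $\mathbb{E}[Y1_{E_2}]\le C/(\gamma h)$.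

For $E_1$: its probability is at most $16/h^2$, and given $X_i$ only $X'$ is left to randomize $b_0$ and $b$. Apply Lemma~\ref{lem:many}(a) to $X'$. The restriction of $\bar u$ to $G$ has norm $\varrho$. The restrictions of the $\bar w_k$ define a map of norm at most $1$, and their squared norms sum to $6-\sum_k|w_{k,i}|^2\ge5$. Hence $\mathbb{P}(E_1\cap F_\rho)\le C\frac\rho\gamma h^{-2}\varrho^{-1}\min(1,\rho^2)$, and $\mathbb{E}[Y1_{E_1}]\le C/(\gamma h^2\varrho)$.
\end{proof}

\begin{remark}\label{rem:spike}
The term with $\varrho$ cannot be dropped. Let $n=7$, $u=e_1$, $w_k=e_{k+1}$, $m=0$, $m_0=-L$ with $L\ge2$, and $\varepsilon=1/(8L^2)$. Let $X_2,\dots,X_7$ be uniform on $[-1,1]$, and let $X_1$ have density $1$ on the two intervals of length $\varepsilon$ centered at $\pm L$ and density $\frac12-\varepsilon$ on $[-1,1]$; its variance is at most $\frac13+2\varepsilon(L+\varepsilon)^2<1$. Integrating over $X_1$ near $L$,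
\[
\gamma\,\mathbb{E}Y\ge\mathbb{E}\Big[\frac2{|b|}\arctan\frac{\gamma\varepsilon}{2|b|}\Big]\longrightarrow\pi\,\mathbb{E}|b|^{-1}\qquad(\gamma\to\infty),
\]
and the limit does not decay as $h=\sqrt{1+L^2}\to\infty$. A single variable can have a narrow spike far from the origin without violating either the density or the variance bound.
\end{remark}

\section{The conditional estimate}\label{sec:cond}

Let $\varrho_j=(1-\max_i|u_i|^2)^{1/2}$ for the normal vector $u$ of $B^{(j)}$.

\begin{proposition}\label{prop:cond}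
For all $\Phi>0$, on the event $\varrho_j>0$,
\[
\mathbb{E}_j\big[p_j1_{\{\varphi\ge\Phi\}}\big]\le C\Phi^{-1/2}\Big(g_j^{-1/2}+\frac{\sqrt{\kappa_j}}{\varrho_j}\,g_j^{-1}\Big).
\]
\end{proposition}

\begin{proof}
Write $\kappa=\kappa_j$ and apply Lemma~\ref{lem:blocks} to $x_1,\dots,x_{n-1}$, which is possible since $n-1\ge r$. Put $|b_I|^2=\sum_{k\in I}|b_k|^2$, $|m_I|^2=\sum_{k\in I}|m_k|^2$, and
\[
h_\alpha^2=1+|m_0|^2+|m_{I_\alpha}|^2,\qquad\hat g=1+\sum_\alpha\lambda_\alpha h_\alpha^2 .
\]
First, $\hat g$ controls $g_j$. Since $\kappa\le r\sum_\alpha\lambda_\alpha$ and $\tau_k\le r\theta_k$, \eqref{eq:g} gives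
\[
g_j\le1+r\sum_\alpha\lambda_\alpha(1+|m_0|^2)+r\sum_\alpha\lambda_\alpha(r+|m_{I_\alpha}|^2)\le(r+r^2)\,\hat g=42\,\hat g .
\]
Next, $Z\ge1+\sum_k\theta_k|b_k|^2=1+\sum_\alpha\lambda_\alpha|b_{I_\alpha}|^2$. Lemma~\ref{lem:block} needs a term in $|b_0|^2$ next to each block, so we share $\Phi|b_0|^2$ among the blocks and the constant $1$, in proportion to their contributions to $\hat g$:
\[
Z+\Phi|b_0|^2\ge\frac1{\hat g}\big(\hat g+\Phi|b_0|^2\big)+\sum_\alpha\frac{\lambda_\alpha h_\alpha^2}{\hat g}\Big(\frac{\hat g}{h_\alpha^2}|b_{I_\alpha}|^2+\Phi|b_0|^2\Big).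
\]
The coefficients $1/\hat g$ and $\lambda_\alpha h_\alpha^2/\hat g$ sum to $1$, so by convexity of $s\mapsto1/s$
\[
\mathbb{E}_j\frac1{Z+\Phi|b_0|^2}\le\frac1{\hat g}\,\mathbb{E}_j\frac1{\hat g+\Phi|b_0|^2}+\sum_\alpha\frac{\lambda_\alpha h_\alpha^2}{\hat g}\,\mathbb{E}_j\frac1{\hat gh_\alpha^{-2}|b_{I_\alpha}|^2+\Phi|b_0|^2}.
\]
The first term is at most $C(\Phi\hat g)^{-1/2}$ by Lemma~\ref{lem:one} and $\hat g\ge1$. For the others, factor out $\hat gh_\alpha^{-2}$ and apply Lemma~\ref{lem:block} with $X=A_j$, $h=h_\alpha$ and $\gamma=h_\alpha\sqrt{\Phi/\hat g}$: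
\[
\mathbb{E}_j\frac1{\hat gh_\alpha^{-2}|b_{I_\alpha}|^2+\Phi|b_0|^2}\le\frac{h_\alpha^2}{\hat g}\cdot\frac{C}{h_\alpha}\sqrt{\frac{\hat g}\Phi}\Big(\frac1{h_\alpha}+\frac1{h_\alpha^2\varrho_j}\Big)=\frac C{\sqrt{\Phi\hat g}}\Big(1+\frac1{h_\alpha\varrho_j}\Big).
\]
The main term is the same for every block, which is the reason for the choice of shares. Now $\sum_\alpha\lambda_\alpha h_\alpha^2\le\hat g$ and, by Cauchy--Schwarz, $\sum_\alpha\lambda_\alpha h_\alpha\le(\sum_\alpha\lambda_\alpha)^{1/2}(\sum_\alpha\lambda_\alpha h_\alpha^2)^{1/2}\le\sqrt{\kappa\hat g}$. Therefore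
\[
\mathbb{E}_j\frac1{Z+\Phi|b_0|^2}\le\frac C{\sqrt{\Phi\hat g}}\Big(1+\frac{\sqrt{\kappa\hat g}}{\hat g\varrho_j}\Big)=C\Phi^{-1/2}\Big(\hat g^{-1/2}+\frac{\sqrt\kappa}{\varrho_j}\hat g^{-1}\Big).
\]
Conclude by \eqref{eq:pj} and $\hat g\ge g_j/42$.
\end{proof}

The error term carries $g_j^{-1}$, whose sum over $j$ is bounded by Proposition~\ref{prop:sumg} without any factor of $n$. We can therefore afford $\sqrt{\kappa_j}/\varrho_j\le\sqrt n$. The error is also harmless when $\varrho_j\ge1/2$, because $\kappa_j\le g_j$. For the remaining columns only \eqref{eq:crude} is available, so their expected number must be at most $C\sqrt n$.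

\section{Strong localization of the normal vector is rare}\label{sec:local}

\begin{lemma}\label{lem:local}
$\displaystyle\sum_{j=1}^n\mathbb{P}\big\{\varrho_j<\tfrac12,\ \varrho_j^2<\kappa_j/n\big\}\le C\sqrt n$.
\end{lemma}

\begin{proof}
The equation $u^*B^{(j)}=0$ is a linear relation among the rows of $B^{(j)}$. If $u$ is concentrated on coordinate $i$, it expresses row $i$ through the other rows with small coefficients, and row $i$ is independent of the other rows.

Suppose the $j$-th event holds, and let $i$ maximize $|u_i|$, so $|u_i|^2=1-\varrho_j^2>3/4$. Let $B'=B^{(ij)}$, $N'=(B')^{-1}$, let $\eta$ be the $i$-th row of $B^{(j)}$, and let $u'$ be $u$ without coordinate $i$, so $|u'|=\varrho_j$. From $\bar u_i\eta+(u')^*B'=0$ we get $|\eta N'|=|u'|/|u_i|$, hence $|\eta N'|^2\le\frac43\varrho_j^2<\frac43\kappa_j/n$. The quantity $\kappa_j$ depends on $\eta$, so we replace it by a function of $B'$. Let $s_1'\le\dots\le s_{n-1}'$ be the singular values of $B'$, $x_k'=(s_k')^{-2}$ and $\kappa'=\sum_{k\ge r}x_k'$. Since $(B^{(j)})^*B^{(j)}=(B')^*B'+\eta^*\eta\ge(B')^*B'$,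 the min--max characterization of eigenvalues gives $s_k\ge s_k'$ for every $k$, so $\kappa_j\le\kappa'$. Thus the $j$-th event is contained, up to a null set, in the union over $i$ of the events
\[
L_{ij}=\{|\eta N'|^2\le\tfrac43\kappa'/n\},
\]
where $\eta,N',\kappa'$ depend on $(i,j)$. There are $n^2$ pairs, so it suffices to show $\mathbb{P}(L_{ij})\le Cn^{-3/2}$. This is where a third negative moment, and so a fourth real dimension in Lemma~\ref{lem:many}(b), is needed.

Fix $(i,j)$ and condition on $B'$, which is independent of $\eta$. Write $N'=\sum_k\sqrt{x_k'}\,v_k'(w_k')^*$ with orthonormal systems $(v_k')$, $(w_k')$. Apply Lemma~\ref{lem:blocks} to $x'$, and put $Y_\alpha=\sum_{k\in I_\alpha}|\eta v_k'|^2$ and $\Lambda=\sum_\alpha\lambda_\alpha\ge\kappa'/r$. Then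
\[
|\eta N'|^2=\sum_kx_k'|\eta v_k'|^2\ge\sum_\alpha\lambda_\alpha Y_\alpha .
\]
The row $\eta$ is a fixed vector plus a real vector with independent coordinates of densities at most $K$, so Lemma~\ref{lem:many}(b), applied to the vectors $v_k'$, $k\in I_\alpha$, gives $\mathbb{E}[Y_\alpha^{-3/2}\mid B']\le C$. By convexity of $s\mapsto s^{-3/2}$,
\[
\mathbb{E}\big[|\eta N'|^{-3}\mid B'\big]\le\Lambda^{-3/2}\sum_\alpha\frac{\lambda_\alpha}\Lambda\,\mathbb{E}\big[Y_\alpha^{-3/2}\mid B'\big]\le C(\kappa')^{-3/2}.
\]
Markov's inequality gives $\mathbb{P}(L_{ij}\mid B')\le C(\kappa')^{-3/2}(\frac43\kappa'/n)^{3/2}\le Cn^{-3/2}$.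
\end{proof}

\section{Proof of the theorem}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show $\mathbb{P}\{\varphi\ge\Phi\}\le C\sqrt{n/\Phi}$ for all $\Phi>0$; the choice $\Phi=n/t^2$ gives the first bound, and the second was derived from it in Section~\ref{sec:intro}. For $n\le6$ this is \eqref{eq:crude}. Let $n\ge7$. The conditional expectation $\mathbb{E}_j[p_j1_{\{\varphi\ge\Phi\}}]$ is at most $C\Phi^{-1/2}$ times
\begin{itemize}
\item $3g_j^{-1/2}$ if $\varrho_j\ge\frac12$, by Proposition~\ref{prop:cond}, since $\sqrt{\kappa_j}\,\varrho_j^{-1}g_j^{-1}\le2g_j^{-1/2}$ by $\kappa_j\le g_j$;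
\item $g_j^{-1/2}+\sqrt n\,g_j^{-1}$ if $\varrho_j<\frac12$ and $\varrho_j^2\ge\kappa_j/n$, by Proposition~\ref{prop:cond};
\item $1$ if $\varrho_j<\frac12$ and $\varrho_j^2<\kappa_j/n$, by \eqref{eq:crude}.
\end{itemize}
The three cases are determined by $B^{(j)}$. By Cauchy--Schwarz and Proposition~\ref{prop:sumg}, $\sum_j\mathbb{E}g_j^{-1/2}\le(n\sum_j\mathbb{E}g_j^{-1})^{1/2}\le\sqrt{6n}$. Inserting these bounds and Lemma~\ref{lem:local} in \eqref{eq:split},
\[
\mathbb{P}\{\varphi\ge\Phi\}\le C\Phi^{-1/2}\big(3\sqrt{6n}+6\sqrt n+C\sqrt n\big)\le C\sqrt{n/\Phi}.\qedhere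
\]
\end{proof}

\begin{remark}[Use of the hypotheses]
The condition $\mathbb{E}A_{ij}=0$ is a normalization: since $M$ is arbitrary, the matrix of means can be moved into $M$. The variance bound is used twice, in \eqref{eq:second}, which leads to Proposition~\ref{prop:sumg}, and in the Chebyshev bounds in Lemma~\ref{lem:block}. The density bound is used for almost sure invertibility and, through Theorem~\ref{thm:RV}, in all small ball estimates. Lemma~\ref{lem:local} is the step that excludes the diagonal scenario of Section~\ref{sec:intro}: for a diagonal matrix $u=e_j$ and $\varrho_j=0$ for every $j$, so the sum in that lemma equals $n$. It is also the only step that conditions on rows rather than on columns.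
\end{remark}

\begin{thebibliography}{9}

\bibitem{RV}
Rudelson and Vershynin, \emph{Small ball probabilities for linear images of high-dimensional distributions}, IMRN, 2015.

\bibitem{Tik}
Konstantin Tikhomirov, \emph{Quantitative invertibility of non-Hermitian random matrices}, arXiv:2206.00601 (2022).

\end{thebibliography}
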